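
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\numberwithin{equation}{section}

\title{The maximum-likelihood decoding threshold\\ of cycle codes of graphs}


\begin{abstract}
Let $\theta_{\mathcal G}(R)$ be the maximum-likelihood decoding threshold, at rate $R$, of the class of cycle codes of graphs. It is known that $\theta_{\mathcal G}(R)\le\frac12\bigl(1-\sqrt{1-\lambda^{-2}}\bigr)$ with $\lambda=\lambda_*(\frac2{1-R})$, where $\lambda_*(\mu)$ is the asymptotically least spectral radius of the non-backtracking matrix of a connected graph with average degree at least $\mu$ and minimum degree at least $2$. We prove that equality holds for every $R\in(0,1)$, as was conjectured. The codes come from a random lift of one finite, nearly optimal graph, from which one edge of each of its boundedly many short cycles is deleted. The deleted edges are paid for in advance, by contracting one edge in a cover of large girth. We also show that the optimal error probability below the threshold decays polynomially in the length, compute $\lambda_*$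 at infinitely many arguments, and prove that $\theta_{\mathcal G}$ and $\lambda_*$ are continuous and strictly monotone.
\end{abstract}

\section{The problem and the theorem}\label{sec:intro}

\subsection*{Thresholds}

A binary linear code $C$ of length $M\ge1$ is a subspace of $\mathrm{GF}(2)^M$, and its rate is $\dim(C)/M$. A codeword is sent across a binary symmetric channel of bit-error rate $p\in(0,\frac12)$, which flips each bit independently with probability $p$. A received word at Hamming distance $d$ from a codeword $c$ has probability $p^d(1-p)^{M-d}$ if $c$ was sent, so maximum-likelihood (ML) decoding means choosing a codeword nearest to the received word.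

For a class $\mathcal C$ of binary linear codes and $R\in(0,1)$, the \emph{ML decoding threshold} $\theta_{\mathcal C}(R)$ is the unique $\theta\in[0,\frac12]$ with the following two properties.
\begin{enumerate}
\item[(i)] For each $p\in(0,\theta)$ and each $\varepsilon>0$ there is a code in $\mathcal C$ of rate at least $R$ whose probability of an ML decoding error, at bit-error rate $p$, is at most $\varepsilon$.
\item[(ii)] For each $p\in(\theta,\frac12)$ there is $\varepsilon>0$ such that, at bit-error rate $p$, every code in $\mathcal C$ of rate at least $R$ has probability of an ML decoding error at least $\varepsilon$.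
\end{enumerate}
Such a $\theta$ exists because decoding gets harder as $p$ grows. If $p<p'<\frac12$, then the channel of rate $p'$ is the channel of rate $p$ followed by one of rate $\frac{p'-p}{1-2p}$; a decoder at rate $p$ may simulate the second channel itself, and for a uniformly random codeword ML decoding is optimal among all decoders. So the set of those $p$ at which codes in $\mathcal C$ of rate at least $R$ achieve arbitrarily small error probabilities is an initial segment of $(0,\frac12)$, and $\theta$ is its supremum ($0$ if the set is empty). Property (ii) has the following consequence for $p\in(0,\frac12)$: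
\begin{equation}\label{eq:useii}
\parbox{0.85\linewidth}{if for each $\varepsilon>0$ there is a code in $\mathcal C$ of rate at least $R$ with error probability at most $\varepsilon$ at bit-error rate $p$, then $p\le\theta_{\mathcal C}(R)$.}
\end{equation}

\subsection*{Cycle codes and non-backtracking walks}

Graphs are finite and simple, and logarithms are natural. The \emph{cycle code} of a graph $G=(V,E)$ is the code of length $|E|$ whose codewords are the edge sets of the even subgraphs of $G$, that is, the cycle space of $G$ over $\mathrm{GF}(2)$. Let $\mathcal G$ be the class of cycle codes of graphs. (All graphs from which we build codes are simple, so the lower bounds on the threshold hold also if multigraphs are admitted.) The dimension of the cycle code is $|E|-|V|+c(G)$, where $c(G)$ is the number of components. For a graph with $n$ vertices, $m$ edges and average degree $\mu=2m/n$ the rate is therefore at least $1-\frac nm=1-\frac2\mu$, and for a large connected graph it is hardly more. Thus rate $R$ corresponds to average degree $\frac2{1-R}$.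

When does decoding fail? The minimal nonempty codewords are the cycles, and a cycle $D$ of length $L$ is dangerous when at least half of its edges are flipped. With
\[
\beta(p)=2\sqrt{p(1-p)},
\]
this has probability at most $\beta(p)^L$ (see the proof of Lemma~\ref{lem:error}), and, for even $L$, at least $\binom{L}{L/2}(p(1-p))^{L/2}\ge\beta(p)^L/(L+1)$. If the number of $L$-cycles grows like $\lambda^L$, one expects the transition from good to bad decoding where $\beta(p)\lambda=1$. To make the threshold large we want graphs with many edges and slowly growing numbers of cycles.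

Growth is measured by non-backtracking walks. For a graph $G$ of minimum degree $\delta(G)\ge2$, the \emph{non-backtracking} (Hashimoto) \emph{matrix} $B(G)$ is indexed by the arcs, the ordered pairs $(u,v)$ with $uv\in E$. Its $((u,v),(x,y))$ entry is $1$ if $v=x$ and $y\ne u$, and $0$ otherwise. Write $\lambda(G)=\lambda_*(B(G))$ for its spectral radius, the largest modulus of an eigenvalue. For a connected $d$-regular graph with $d\ge2$, for example, it is $d-1$. For $\mu\ge2$ let $\mathcal G_\mu$ be the class of connected graphs with average degree at least $\mu$ and minimum degree at least $2$. For integers $n\ge\mu+1$ put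
\[
\lambda_*(\mu;n)=\inf\{\lambda(G):G\in\mathcal G_\mu,\ |V(G)|=n\},\qquad
\lambda_*(\mu)=\liminf_{n\to\infty}\lambda_*(\mu;n).
\]
It is known that $\lambda_*(\mu)\ge\mu-1$; Theorem~\ref{thm:lambda}(b) reproves this for $\mu>2$. The background of our question, which was posed in \cite{NvZ}, is the following known theorem.

\begin{theorem}[known]\label{thm:known}
For every $R\in(0,1)$,
\[
\theta_{\mathcal G}(R)\le\tfrac12\Bigl(1-\sqrt{1-\lambda^{-2}}\Bigr),\qquad \lambda=\lambda_*\bigl(\tfrac2{1-R}\bigr).
\]
If $R=1-\frac2d$ for an integer $d\ge3$, then equality holds.
\end{theorem}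

The bound says exactly that $\beta(\theta_{\mathcal G}(R))\lambda\le1$ (see \eqref{eq:beta} below), so equality is what the heuristic predicts. That equality always holds was the conjecture, to be proved or disproved. We prove it.

\begin{theorem}\label{thm:main}
For every $R\in(0,1)$,
\[
\theta_{\mathcal G}(R)=\tfrac12\Bigl(1-\sqrt{1-\lambda^{-2}}\Bigr),\qquad \lambda=\lambda_*\bigl(\tfrac2{1-R}\bigr).
\]
\end{theorem}

The idea is to take a random lift of one finite graph $G$ with nearly optimal $\lambda(G)$. The expected number of $L$-cycles of the lift is $O(\lambda^L)$ for any $\lambda>\lambda(G)$, for all but very long cycles, with no factor equal to the number of vertices. So a union bound over cycles suffices, once one edge of each of the boundedly many short cycles is deleted. To keep the rate at least $R$ after these deletions, we choose $G$ with average degree slightly larger than $\frac2{1-R}$.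

Section~\ref{sec:tools} collects the tools and Section~\ref{sec:example} works through the graph $K_{2,3}$, where both parts of the proof are visible. Sections~\ref{sec:slack} and~\ref{sec:lifts} prove the theorem. The remaining sections contain three further results: the evaluation of $\lambda_*$ at infinitely many points (Theorem~\ref{thm:lambda}), the polynomial decay of the optimal error probability (Theorem~\ref{thm:decay}), and a transformation law for $\lambda_*$ that gives continuity and strict monotonicity (Theorem~\ref{thm:law}).

\section{Errors, walks and covers}\label{sec:tools}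

The function $\beta(p)=2\sqrt{p(1-p)}$ increases strictly and continuously from $0$ to $1$ on $[0,\frac12]$, and $\beta(p)^2=1-(1-2p)^2$. Hence
\begin{equation}\label{eq:beta}
\beta(p)<\frac1\lambda\iff p<\tfrac12\Bigl(1-\sqrt{1-\lambda^{-2}}\Bigr)\qquad(\lambda\ge1,\ 0\le p\le\tfrac12),
\end{equation}
and the same holds with ``$=$'' in place of both signs ``$<$''.

\begin{lemma}[error bound]\label{lem:error}
Let $0<p<\frac12$ and $\beta=\beta(p)$. For the cycle code of a graph $G$, whatever codeword is sent and however ties are broken, the probability of an ML decoding error is at most $\sum_C\beta^{|C|}$, summed over the cycles $C$ of $G$.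
\end{lemma}

\begin{proof}
Let $e$ be the set of flipped edges. If the decoder errs, its output differs from the sent word in a nonempty even subgraph $D$, and $|e\mathbin{\triangle}D|\le|e|$, that is, $|e\cap D|\ge|D|/2$. Since $D$ is an edge-disjoint union of cycles, some cycle $C$ has $|e\cap C|\ge|C|/2$. For a fixed cycle $C$ put $\ell=|C|$, $X=|e\cap C|\sim\mathrm{Bin}(\ell,p)$ and $t=\sqrt{(1-p)/p}\ge1$. Then
\[
P(X\ge\ell/2)\le E\,t^{2X-\ell}=\bigl(pt+(1-p)t^{-1}\bigr)^\ell=\beta^\ell,
\]
because both summands equal $\sqrt{p(1-p)}$. A union bound over $C$ finishes the proof.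
\end{proof}

\subsection*{Counting walks}
A \emph{non-backtracking} (NB) \emph{walk} with $L\ge1$ arcs is a sequence $(v_0,\dots,v_L)$ with $v_iv_{i+1}\in E$ and $v_{i+2}\ne v_i$ for all $i$. It is \emph{closed} if $v_L=v_0$; no condition is imposed at the closing point. Let $W_G(L)$ be the number of NB walks with $L$ arcs in $G$.

Let $\delta(G)\ge2$. Then $W_G(L)=\mathbf 1^{T}B(G)^{L-1}\mathbf 1$ is the sum of the entries of the nonnegative matrix $B(G)^{L-1}$, that is, its entrywise $\ell_1$-norm. Gelfand's formula ($\|B^k\|^{1/k}$ tends to the spectral radius of $B$, for every norm) gives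
\begin{equation}\label{eq:gelfand}
\lim_{L\to\infty}W_G(L)^{1/L}=\lambda(G).
\end{equation}
Moreover every NB walk can be prolonged, so $W_G$ is nondecreasing and $\lambda(G)\ge1$.

\begin{lemma}\label{lem:forest}
The edge set of a closed NB walk of positive length contains a cycle. Hence an NB walk in a forest repeats no vertex.
\end{lemma}

\begin{proof}
Suppose the edge set lies in a forest. Among the vertices visited, let $v_i$ be one farthest from $v_0$ in the forest; then $0<i<L$. Adjacent vertices of a tree have different distances from $v_0$, so both $v_{i-1}$ and $v_{i+1}$ are closer to $v_0$ than $v_i$. Both are then the unique neighbor of $v_i$ on the path to $v_0$, and the walk backtracks at $v_i$. For the second claim, a walk that repeats a vertex contains a closed one.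
\end{proof}

\subsection*{Covers}
An \emph{$r$-fold cover} of $G$ is a graph $H$ with a graph map $H\to G$ that is bijective on neighborhoods and has all fibers of size $r$. NB walks of $H$ project to NB walks of $G$, and an NB walk of $G$ lifts uniquely from each of the $r$ preimages of its initial vertex. Therefore
\begin{equation}\label{eq:cover}
W_H(L)=r\,W_G(L),\qquad\lambda(H)=\lambda(G)
\end{equation}
(the second equation if $\delta(G)\ge2$), and $H$ has the same average degree and minimum degree as $G$. If $G$ is connected, then every component of $H$ is again a cover of $G$, since paths lift uniquely. So passing to covers costs nothing in the two quantities that matter, and covers are our main source of large graphs.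

\section{An example: rate $1/6$}\label{sec:example}

This section is motivation and is not used later. Let $G=K_{2,3}$, with $5$ vertices, $6$ edges and average degree $\frac{12}5=\frac2{1-1/6}$. An NB walk that passes a vertex of degree $3$ has two continuations and one that passes a vertex of degree $2$ has one, and the two kinds alternate. So $W_G(2j+1)=12\cdot2^j$ and $W_G(2j)=(2\cdot3\cdot1+3\cdot2\cdot2)\,2^{j-1}=9\cdot2^j$, where the two summands count the walks that start at a vertex of degree $3$ and of degree $2$. Hence $W_G(L)\le9\cdot2^{L/2}$ and $\lambda(G)=\sqrt2$. By Theorem~\ref{thm:lambda} no graph in $\mathcal G_{12/5}$ does better, so Theorem~\ref{thm:main} says that $\theta_{\mathcal G}(\frac16)=\frac12(1-\frac1{\sqrt2})$. Let $p$ be smaller than this, $\beta=\beta(p)$ and $\alpha=\beta\sqrt2<1$. We want codes of rate at least $\frac16$ with small error probability.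

\emph{Large girth alone does not suffice for the union bound.} Let $H$ be an $N$-fold cover of girth $g$. It has rate at least $\frac16$ and $W_H(L)\le9N2^{L/2}$, so Lemma~\ref{lem:error} bounds the error probability by a constant times $N\alpha^g$. But the at least $2^{r/2}$ NB walks with $r=\lfloor(g-1)/2\rfloor$ arcs from a vertex of degree $3$ have distinct ends, so $N$ is at least a constant times $2^{g/4}$, and for $\alpha\ge2^{-1/4}$ the bound $N\alpha^g$ does not tend to $0$. The factor $N$ is the enemy: it counts all walks of $H$, although few of them should close up.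

\emph{Random lifts remove the factor $N$.} Replace every vertex $v$ by $v\times\{1,\dots,N\}$ and every edge $uv$ by a uniformly random perfect matching between the two fibers, independently for the six edges. Over a closed NB walk $(v_0,\dots,v_L=v_0)$ of $G$ there are at most $N^L$ candidates $(v_0,i_0),\dots,(v_{L-1},i_{L-1})$ for an $L$-cycle, and each of its $L$ edges is present with probability about $1/N$. So, as long as $L$ is small compared with $\sqrt N$, the expected number of $L$-cycles is at most about $W_G(L)\le9\cdot2^{L/2}$, independently of $N$. Cycles longer than $g$ then contribute an expected $O(\alpha^g)$ to the bound of Lemma~\ref{lem:error}, and the expected number of cycles of length at most $g$ is bounded as $N\to\infty$. Take a lift in which neither quantity is much larger than expected, and delete one edge from each of the short cycles. What remains has error probability $O(\alpha^g)$.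

\emph{The rate must have slack.} If $j$ edges are deleted and the remaining graph has $c$ components, its rate is $\frac{N+c-j}{6N-j}$. For bounded $j$ and $N\to\infty$ the lower bound $\frac{N-j}{6N}$ tends to $\frac16$, and so every rate \emph{below} $\frac16$ has been reached. But the rate is at least $\frac16$ only if $6c\ge5j$, which nothing guarantees. We need a graph whose average degree is strictly larger than $\frac{12}5$ and whose growth rate is hardly larger than $\sqrt2$. To find one, take a connected $N$-fold cover $H$ of $K_{2,3}$ of large girth $\gamma$ and contract one edge $e$. The average degree increases from $\frac{12N}{5N}$ to $\frac{2(6N-1)}{5N-1}$. A walk in the contracted graph saves one arc each time it would have used $e$, but this can happen only about once in $\gamma$ arcs, so the growth rate barely changes.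

\section{Slack in the average degree}\label{sec:slack}

We carry out the last step in general. First we need covers of large girth.

\begin{lemma}\label{lem:girth}
Let $G$ be connected with $\delta(G)\ge2$ and let $g\in\mathbb N$. Some connected cover of $G$ has girth at least $g$.
\end{lemma}

\begin{proof}
Consider the graph with vertex set $V\times\mathbb Z_2^{E}$ in which $(u,s)$ is adjacent to $(v,s+\mathbf 1_{uv})$ for every $uv\in E$. It is a cover of $G$; let $K$ be a component. A cycle of $K$ projects to a closed NB walk of $G$. Since the second coordinate returns to its initial value, this walk uses every edge an even number of times. By Lemma~\ref{lem:forest} the edges it uses contain a cycle of $G$, and each edge of that cycle is used at least twice. So the girth of $K$ is at least twice that of $G$. Iterate; a cover of a cover is a cover.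
\end{proof}

\begin{lemma}[slack]\label{lem:slack}
Let $\mu>2$, $G_0\in\mathcal G_\mu$ and $\eta>0$. There is $G\in\mathcal G_\mu$ of average degree strictly greater than $\mu$ with $\lambda(G)<\lambda(G_0)+\eta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:girth}, $G_0$ has a connected cover $H$ whose girth $\gamma\ge4$ is as large as we please. Let $H$ have $n$ vertices and $m$ edges, so $2m/n\ge\mu>2$. Let $e=uv\in E(H)$ and $G=H/e$, and let $w$ be the vertex of $G$ that replaces $u$ and $v$.

\emph{$G$ lies in $\mathcal G_\mu$, with slack.} Since $H$ has no triangle, $u$ and $v$ have no common neighbor and $G$ is simple. It is connected. The degree of $w$ is $d_u+d_v-2\ge2$, and other degrees are unchanged. The average degree of $G$ satisfies $\frac{2(m-1)}{n-1}>\frac{2m}n\ge\mu$ because $m>n$. This is where $\mu>2$ is used: if $H$ is just a cycle, then $m=n$ and the contraction gains nothing.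

\emph{Walks of $G$ inside $H$.} Identify the arcs of $G$ with the arcs of $H-e$. Take an NB walk of $G$ with $\ell$ arcs. Whenever it passes through $w$ (as an interior vertex of the walk), entering along an edge at one end of $e$ and leaving along an edge at the other end, insert the corresponding arc of $e$. The result is an NB walk of $H$: if the walk enters and leaves $w$ at the same end of $e$, then it comes from and goes to different neighbors of that end; if it enters at $u$ from $x$ and leaves from $v$ to $y$ (or conversely), then $x\ne v$ and $y\ne u$. Deleting the arcs of $e$ recovers the original walk, so the map is injective. If $t$ arcs were inserted, the new walk has $\ell+t$ arcs.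

\emph{Insertions are rare.} Between two consecutive insertions lies an NB walk of positive length in $H-e$ with both ends in $\{u,v\}$. If it is closed, its edge set contains a cycle by Lemma~\ref{lem:forest}, so it has at least $\gamma$ arcs. If it joins $u$ and $v$, its edge set together with $e$ contains a cycle through $e$, so it has at least $\gamma-1$ arcs. Hence $(t-1)(\gamma-1)\le\ell$.

\emph{Conclusion.} Since $W_H$ is nondecreasing and $\ell+\lfloor\frac{\ell}{\gamma-1}\rfloor=\lfloor\frac{\gamma\ell}{\gamma-1}\rfloor$,
\[
W_G(\ell)\le\sum_{L=\ell}^{\ell+\lfloor\ell/(\gamma-1)\rfloor+1}W_H(L)\le\Bigl(\frac{\ell}{\gamma-1}+2\Bigr)\,W_H\Bigl(\Bigl\lfloor\frac{\gamma\ell}{\gamma-1}\Bigr\rfloor+1\Bigr).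
\]
Taking $\ell$-th roots and letting $\ell\to\infty$, \eqref{eq:gelfand} and \eqref{eq:cover} give $\lambda(G)\le\lambda(H)^{\gamma/(\gamma-1)}=\lambda(G_0)^{\gamma/(\gamma-1)}$. For $\gamma$ large the right-hand side is less than $\lambda(G_0)+\eta$.
\end{proof}

For $\mu>2$ the number $\lambda_*(\mu)$ is finite: with $d=\lceil\mu\rceil$, the complete graph $K_{d+1}$ has $\lambda(K_{d+1})=d-1$, and by Lemma~\ref{lem:girth} it has arbitrarily large connected covers, all with the same $\lambda$. Moreover $\lambda_*(\mu)\ge\mu-1>1$. We record the form in which slack will be used.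

\begin{corollary}[base graph]\label{cor:base}
Let $\mu>2$ and $\lambda'>\lambda_*(\mu)$. There are a graph $G\in\mathcal G_\mu$, with $n$ vertices and $m$ edges, and a constant $A$ such that $2m/n>\mu$ and $W_G(L)\le A\lambda'^L$ for all $L\ge1$.
\end{corollary}

\begin{proof}
By definition of $\lambda_*(\mu)$ some $G_0\in\mathcal G_\mu$ has $\lambda(G_0)<\lambda'$. Lemma~\ref{lem:slack} gives $G\in\mathcal G_\mu$ with $2m/n>\mu$ and $\lambda(G)<\lambda'$, and $A$ exists by \eqref{eq:gelfand}.
\end{proof}

\section{Random lifts and the proof of Theorem~\ref{thm:main}}\label{sec:lifts}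

Let $G=(V,E)$ be a graph whose edges are arbitrarily oriented. The \emph{random $N$-lift} of $G$ is the graph $H$ with vertex set $V\times[N]$ and edges $(u,i)(v,\sigma_e(i))$ for each $e=(u,v)\in E$ and $i\in[N]$, where the $\sigma_e$ are independent uniform permutations of $[N]=\{1,\dots,N\}$. It is an $N$-fold cover of $G$, and it is simple. Let $X_L$ be the number of its $L$-cycles.

\begin{lemma}\label{lem:lift}
\textup{(a)} Always $X_L\le N\,W_G(L)$.\quad \textup{(b)} If $N\ge4$ and $L\le\frac12\sqrt N$, then $E X_L\le2W_G(L)$.
\end{lemma}

\begin{proof}
(a) Choosing a root and an orientation of each cycle turns distinct $L$-cycles into distinct NB walks of $H$ with $L$ arcs, and $W_H(L)=N\,W_G(L)$ by \eqref{eq:cover}.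

(b) We may take $L\ge3$, as otherwise $X_L=0$. A rooted and oriented $L$-cycle of $H$ projects to a closed NB walk $(v_0,\dots,v_{L-1},v_L=v_0)$ of $G$; there are at most $W_G(L)$ of these. Fix one, and fix $(i_0,\dots,i_{L-1})\in[N]^L$ such that the vertices $(v_j,i_j)$ are distinct. These vertices form a cycle in this order if and only if $L$ prescribed distinct edges are present in $H$. If $t_e$ of them lie over $e$, then $t_e$ distinct pairs $(a,\sigma_e(a))$ are prescribed. This has probability $0$ if two of the pairs share a coordinate, and otherwise
\[
\frac{(N-t_e)!}{N!}\le(N-t_e)^{-t_e}\le(N-L)^{-t_e}.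
\]
The permutations are independent and $\sum_et_e=L$, so all $L$ edges are present with probability at most $(N-L)^{-L}$. There are at most $N^L$ choices of $(i_0,\dots,i_{L-1})$. Since $L/N\le\frac12$ and $(1-x)^{-1}\le e^{2x}$ on $[0,\frac12]$,
\[
E X_L\le W_G(L)\Bigl(1-\frac LN\Bigr)^{-L}\le W_G(L)\,e^{2L^2/N}\le e^{1/2}\,W_G(L)\le2W_G(L).\qedhere
\]
\end{proof}

Bound (b) has no factor $N$, but it covers only short cycles. For longer ones the crude bound (a) suffices, because $N\alpha^{\sqrt N/2}\to0$ for every $\alpha\in(0,1)$. The two combine as follows.

\begin{proposition}\label{prop:sums}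
Suppose that $W_G(L)\le A\lambda'^L$ for all $L\ge1$, and let $x>0$ with $\alpha=x\lambda'<1$. For all $N\ge4$ and all real $s\ge0$,
\begin{equation}\label{eq:tail}
\sum_{L>s}E X_L\,x^L\le\frac{2A\,\alpha^{s}}{1-\alpha}+\frac{A\,N\alpha^{\sqrt N/2}}{1-\alpha}.
\end{equation}
Moreover $\sum_{L\le g}E X_L\le2A\sum_{L\le g}\lambda'^L$ whenever $1\le g\le\frac12\sqrt N$. (Here and below, $L$ runs over positive integers.)
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:lift}, the term for $L$ in \eqref{eq:tail} is at most $2A\alpha^L$ if $L\le\frac12\sqrt N$ and at most $NA\alpha^L$ otherwise. The sums of $\alpha^L$ over the integers $L>s$ and $L>\frac12\sqrt N$ are at most $\frac{\alpha^s}{1-\alpha}$ and $\frac{\alpha^{\sqrt N/2}}{1-\alpha}$. The second claim is Lemma~\ref{lem:lift}(b).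
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inequality ``$\le$'' is Theorem~\ref{thm:known}. For the other one, put $\mu=\frac2{1-R}>2$ and let
\[
0<p<\tfrac12\Bigl(1-\sqrt{1-\lambda_*(\mu)^{-2}}\Bigr),\qquad\beta=\beta(p),\qquad\varepsilon>0.
\]
We construct a code in $\mathcal G$ of rate at least $R$ with error probability at most $\varepsilon$. By \eqref{eq:useii} this gives $p\le\theta_{\mathcal G}(R)$ for every such $p$, and the theorem follows.

By \eqref{eq:beta}, $\beta\lambda_*(\mu)<1$. Choose $\lambda'$ with $\lambda_*(\mu)<\lambda'<1/\beta$ and put $\alpha=\beta\lambda'<1$. Take $G$, $n$, $m$ and $A$ from Corollary~\ref{cor:base}. Then choose $g\in\mathbb N$ with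
\[
\frac{12A\,\alpha^g}{1-\alpha}\le\varepsilon .
\]
Let $N\ge\max(4,4g^2)$, and let $H$ be the random $N$-lift of $G$. Put
\[
S=\sum_{L\le g}X_L,\qquad T=\sum_{L>g}X_L\,\beta^L,\qquad K_g=2A\sum_{L\le g}\lambda'^L .
\]
By Proposition~\ref{prop:sums} with $x=\beta$ and $s=g$ we have $ES\le K_g$ and, if $N$ is large in terms of $g$, also $ET\le\frac{4A\alpha^g}{1-\alpha}$. By Markov's inequality, with probability at least $\frac13$ both
\[
S\le3K_g\qquad\text{and}\qquad T\le\frac{12A\,\alpha^g}{1-\alpha}\le\varepsilon
\]
hold. Fix such an $H$, and delete one edge from each cycle of length at most $g$ to obtain $H'$.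

\emph{Rate.} $H'$ has $nN$ vertices and at least $mN-3K_g$ edges. Its cycle code has rate at least $1-\frac{nN}{mN-3K_g}$, and since $K_g$ does not depend on $N$ this tends to $1-\frac nm>1-\frac2\mu=R$ as $N\to\infty$. So the rate is at least $R$ for $N$ large. Here the argument needs the strict inequality $2m/n>\mu$, since the lower bound approaches its limit from below.

\emph{Error.} Every cycle of $H'$ is a cycle of $H$ of length greater than $g$. By Lemma~\ref{lem:error} the error probability is at most $T\le\varepsilon$.
\end{proof}

\section{The function $\lambda_*$}\label{sec:lambda}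

Theorem~\ref{thm:main} expresses the threshold through $\lambda_*$; we now say more about this function. A cover has the same $\lambda$ as its base, so one finite graph already gives an upper bound for $\lambda_*$. Lower bounds come from the entropy of a random walk, and the two meet at infinitely many points.

\begin{theorem}\label{thm:lambda}
Let $\mu>2$.
\begin{enumerate}
\item[\textup{(a)}] $\displaystyle\lambda_*(\mu)=\lim_{n\to\infty}\lambda_*(\mu;n)=\inf\{\lambda(G):G\in\mathcal G_\mu\}$.
\item[\textup{(b)}] For $R\in(0,1)$, $\log\lambda_*(\frac2{1-R})\ge\Lambda(R)$, where $\Lambda$ is the function on $[0,1)$ with $\Lambda(1-\frac2d)=\log(d-1)$ for $d=2,3,4,\dots$ that is linear between consecutive such points. Equivalently, for every integer $d\ge2$ with $d\le\mu\le d+1$,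
\[
\lambda_*(\mu)\ge(d-1)^{d(d+1-\mu)/\mu}\;d^{\,(d+1)(\mu-d)/\mu}\ \ (\ge\mu-1).
\]
\item[\textup{(c)}] Equality holds in \textup{(b)}, so that $\theta_{\mathcal G}(R)=\frac12\bigl(1-\sqrt{1-e^{-2\Lambda(R)}}\bigr)$, at the following rates:
 \begin{itemize}
 \item $R=1-\frac2d$ $(d\ge3)$, with $\lambda_*=d-1$;
 \item $R=1-\frac1d-\frac1{d+1}$ $(d\ge2)$, with $\lambda_*=\sqrt{d(d-1)}$;
 \item $R=\frac1{3k}$ $(k\ge1)$, with $\lambda_*=2^{1/k}$.
 \end{itemize}
\end{enumerate}
\end{theorem}

The main step in (b) is an inequality that will also be used in Section~\ref{sec:decay}. Let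
\[
h(x)=x\log(x-1)\qquad(x\ge2),
\]
and let $\tilde h$ be the piecewise linear interpolation of $h$ at the integers $2,3,4,\dots$. Since $h''(x)=\frac{x-2}{(x-1)^2}\ge0$, both functions are convex and $\tilde h\ge h$. Also $\tilde h(2)=h(2)=0$.

\begin{lemma}[entropy]\label{lem:entropy}
Let $G$ be a connected graph with $n$ vertices, $m$ edges, $\delta(G)\ge2$ and average degree $\bar\mu=2m/n$. For all $L\ge1$,
\[
\log W_G(L)\ge\log 2m+(L-1)\frac{\tilde h(\bar\mu)}{\bar\mu}\ge\log2m+(L-1)\log(\bar\mu-1).
\]
\end{lemma}

\begin{proof}
Consider the Markov chain on arcs that moves from $(v,x)$ to a uniformly random $(x,y)$ with $y\ne v$. The uniform distribution is stationary, since $(x,y)$ has $d_x-1$ predecessors $(v,x)$, $v\ne y$, each moving to it with probability $\frac1{d_x-1}$. So the stationary chain produces a random NB walk $w$ with $L$ arcs and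
\[
P(w)=\frac1{2m}\prod\frac1{d_x-1},
\]
the product being over the $L-1$ interior visits of $w$. Every NB walk has positive probability, so $W_G(L)=E[1/P(w)]$. The head of a uniformly random arc is $v$ with probability $\frac{d_v}{2m}$. Jensen's inequality for the logarithm gives
\[
\log W_G(L)\ge E[-\log P(w)]=\log2m+(L-1)\sum_v\frac{d_v}{2m}\log(d_v-1).
\]
The last sum is $\frac1{2m}\sum_v\tilde h(d_v)$, because degrees are integers. By convexity of $\tilde h$ it is at least $\frac n{2m}\tilde h(\bar\mu)=\tilde h(\bar\mu)/\bar\mu$, which is at least $h(\bar\mu)/\bar\mu=\log(\bar\mu-1)$.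
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lambda}]
(a) Clearly $\lambda_*(\mu;n)\ge\inf\{\lambda(G):G\in\mathcal G_\mu\}$ for all $n$. Conversely let $G_0\in\mathcal G_\mu$ and $\eta>0$, and take $G$ from Lemma~\ref{lem:slack}, with $n_1$ vertices, $m_1$ edges and $2m_1/n_1>\mu$. We show that $\lambda_*(\mu;n)\le\lambda(G)<\lambda(G_0)+\eta$ for \emph{every} large $n$. Covers give this for multiples of $n_1$, and we must adjust the number of vertices.

Let $e=uv$ be an edge on a cycle of $G$. For $r\ge1$ let $K$ be the $r$-fold cover on $V\times\mathbb Z_r$ with edges $(x,i)(y,i)$ for $xy\in E\setminus\{e\}$ and $(u,i)(v,i+1)$. It is connected, because $G-e$ is. Given $n\ge n_1$, write $n=rn_1+s$ with $0\le s<n_1$, and replace one edge $f$ of $K$ by a path with $s+1$ edges. The resulting graph $K'$ is connected, has $n$ vertices and minimum degree at least $2$, and its average degree $\frac{2(rm_1+s)}{rn_1+s}$ exceeds $\mu$ for $n$ large, since $s$ is bounded. Here the slack is used again.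

An NB walk of $K'$ with $L$ arcs cannot turn around on the path that replaces $f$. So each of its maximal runs along this path is a single traversal of it, possibly incomplete if it is the first or the last run. Collapsing each run to an arc of $f$ gives an NB walk of $K$ with $j\le L$ arcs. Together with the starting offset on the path (at most $s+1$ choices) and $L$, this walk determines the original one. Hence
\[
W_{K'}(L)\le(s+1)\sum_{j=1}^LW_K(j)\le(s+1)\,L\,W_K(L),
\]
and $\lambda(K')\le\lambda(K)=\lambda(G)$. Thus $\limsup_n\lambda_*(\mu;n)\le\lambda(G_0)+\eta$ for all $G_0$ and $\eta$, which proves (a).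

(b) Let $G\in\mathcal G_\mu$ have average degree $\bar\mu\ge\mu$. Dividing the first inequality of Lemma~\ref{lem:entropy} by $L$ and letting $L\to\infty$ gives $\log\lambda(G)\ge\tilde h(\bar\mu)/\bar\mu$. The function
\[
\frac{\tilde h(x)}x=\frac{\tilde h(x)}{x-2}\Bigl(1-\frac2x\Bigr)
\]
is nondecreasing on $x>2$, as a product of two nonnegative nondecreasing functions; the first is nondecreasing because $\tilde h$ is convex and $\tilde h(2)=0$. So $\log\lambda(G)\ge\tilde h(\mu)/\mu$ for all $G\in\mathcal G_\mu$, and therefore $\log\lambda_*(\mu)\ge\tilde h(\mu)/\mu\ge h(\mu)/\mu=\log(\mu-1)$. For $d\le\mu\le d+1$,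
\[
\frac{\tilde h(\mu)}\mu=\frac{(d+1-\mu)\,d\log(d-1)+(\mu-d)(d+1)\log d}{\mu}.
\]
This is affine in $1/\mu=(1-R)/2$ and equals $\log(d-1)$ at $\mu=d$ and $\log d$ at $\mu=d+1$, so it is $\Lambda(R)$.

(c) By (a) and (b) it suffices to exhibit, for each rate, a connected graph $G$ of minimum degree at least $2$ and average degree $\frac2{1-R}$ with $\log\lambda(G)=\Lambda(R)$; the formula for $\theta_{\mathcal G}$ is then Theorem~\ref{thm:main}.
\begin{itemize}
\item $K_{d+1}$ has average degree $d$ and $\lambda=d-1$.
\item $K_{d,d+1}$ has $2d+1$ vertices and $d(d+1)$ edges, so $1-R=\frac{2d+1}{d(d+1)}=\frac1d+\frac1{d+1}$, and $R$ is the midpoint of $1-\frac2d$ and $1-\frac2{d+1}$. An NB walk alternately passes vertices of degree $d+1$ and $d$, so any two further steps multiply the number of walks by $d(d-1)$. Hence $\log\lambda=\frac12(\log(d-1)+\log d)=\Lambda(R)$.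
\item $K_4$ with every edge replaced by a path of length $k$ has $6k$ edges and $4+6(k-1)=6k-2$ vertices, so $R=\frac1{3k}\le\frac13$. An NB walk meets a vertex of degree $3$, where it has two continuations, once in every $k$ steps. So $\lambda=2^{1/k}$, and $\Lambda(R)=3R\log2=\frac1k\log2$ because $\Lambda$ is linear on $[0,\frac13]$.\qedhere
\end{itemize}
\end{proof}

\section{The error probability decays polynomially}\label{sec:decay}

In Theorem~\ref{thm:main} the cutoff $g$ was fixed before $N$. If it grows with $\log N$, the same construction makes the error probability polynomially small in the length. Faster than polynomial decay is impossible, because a graph whose cycle code has rate at least $R$ contains a cycle of at most logarithmic length.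

\begin{theorem}\label{thm:decay}
Let $R\in(0,1)$.
\begin{enumerate}
\item[\textup{(a)}] If $0<p<\theta_{\mathcal G}(R)$, there are $c>0$ and codes in $\mathcal G$ of rate at least $R$ and lengths $M\to\infty$ with ML error probability at most $M^{-c}$.
\item[\textup{(b)}] For each $p\in(0,\frac12)$ there are $c',C>0$ such that every code in $\mathcal G$ of rate at least $R$ and length $M$ has ML error probability at least $c'M^{-C}$.
\end{enumerate}
\end{theorem}

The short cycle in (b) comes from the irregular Moore bound of Alon, Hoory and Linial \cite{AHL}. The form we need also follows quickly from Lemma~\ref{lem:entropy}.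

\begin{lemma}[irregular Moore bound]\label{lem:moore}
A connected graph $G$ with $\delta(G)\ge2$, average degree $d$ and girth $2r$ or $2r+1$ has at least $(d-1)^{r-1}$ vertices.
\end{lemma}

\begin{proof}
Let $m=|E(G)|$. By Lemma~\ref{lem:entropy}, $W_G(r)\ge2m(d-1)^{r-1}$, so some arc is the first arc of at least $(d-1)^{r-1}$ NB walks with $r$ arcs. These have distinct ends. Indeed, two of them use at most $1+2(r-1)=2r-1$ edges altogether, and these edges form a forest since the girth is at least $2r$. By Lemma~\ref{lem:forest} both walks are paths in this forest, and so they coincide if they have the same end.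
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:decay}]
(a) By Theorem~\ref{thm:main}, $p$ is as in the proof of that theorem. Choose $\mu,\beta,\lambda',\alpha,G,n,m,A$ as there, so $\lambda'>1$. For large $N$ let
\[
g=\Bigl\lfloor\frac{\log N}{2\log\lambda'}\Bigr\rfloor,\qquad c_1=\frac{\log(1/\alpha)}{2\log\lambda'},
\]
and define $S,T$ as there, with this $g$. Then $1\le g\le\frac12\sqrt N$, $\lambda'^g\le\sqrt N$ and $\alpha^g\le\alpha^{-1}N^{-c_1}$. Proposition~\ref{prop:sums} gives
\[
ES\le2Ag\lambda'^g\le2Ag\sqrt N=o(N),\qquad ET\le\frac{2A\alpha^g+AN\alpha^{\sqrt N/2}}{1-\alpha}=O(N^{-c_1}).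
\]
By Markov's inequality some lift $H$ has both $S$ and $T$ at most three times these bounds. Delete one edge from each cycle of length at most $g$. Only $o(N)$ edges are deleted, so for $N$ large the rate is at least $R$, as before, and the length $M$ lies between $mN/2$ and $mN$. By Lemma~\ref{lem:error} the error probability is $O(N^{-c_1})=O(M^{-c_1})$. So any $c\in(0,c_1)$ will do.

(b) Consider the cycle code of a graph with $M$ edges, of rate at least $R$. The dimension is the sum of the dimensions of the components, so some component, with $m_1\ge1$ edges and $n_1$ vertices, has $m_1-n_1+1\ge Rm_1$. Delete vertices of degree $1$ repeatedly. This keeps the component connected and does not change the number of edges minus the number of vertices. Since $m_1-n_1+1>0$, the component is not a tree, so a connected graph with minimum degree at least $2$ remains. Let it have $m\le m_1$ edges and $n$ vertices, and put $k=m-n+1\ge Rm_1\ge Rm>0$.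

If $k=1$, then $m=n$ and the graph is a cycle, of length $m\le1/R$. If $k\ge2$, then
\[
n=m-(k-1)\le m-\frac k2\le m\Bigl(1-\frac R2\Bigr),
\]
so the average degree is at least $d_R:=\frac4{2-R}>2$. By Lemma~\ref{lem:moore}, if the girth is $2r$ or $2r+1$ then $(d_R-1)^{r-1}\le n\le M$. So the girth is at most $3+2(r-1)\le3+\frac{2\log M}{\log(d_R-1)}$.

In either case there is a cycle $D$ with $|D|\le3+\frac1R+\frac{2\log M}{\log(d_R-1)}$. Let $e$ be the set of flipped edges. If $D\subseteq e$, then $|e\mathbin{\triangle}D|<|e|$, so the sent word is not nearest to the received word and ML decoding errs. This happens with probability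
\[
p^{|D|}\ge c'M^{-C},\qquad c'=p^{3+1/R},\quad C=\frac{2\log(1/p)}{\log(d_R-1)}.\qedhere
\]
\end{proof}

\section{Random edge lengths: continuity and strict monotonicity}\label{sec:law}

Write
\[
\rho(R)=\frac1{\lambda_*\bigl(\frac2{1-R}\bigr)}\in(0,1).
\]
By \eqref{eq:beta}, Theorem~\ref{thm:main} says that $\beta(\theta_{\mathcal G}(R))=\rho(R)$. How does $\rho$ change with $R$? Replacing every edge by a path with $k$ edges divides the rate by $k$ and replaces $\lambda$ by $\lambda^{1/k}$; contracting edges has the opposite effect, raising both. To move continuously between rates we give the edges of a random lift random lengths, where length $0$ means contraction and length $j\ge1$ means a path with $j$ edges. In the sum over cycles an edge with random length $\xi$ counts as $E\beta^{\xi}$ instead of $\beta$, so the generating function of $\xi$ governs the result.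

\begin{theorem}\label{thm:law}
Let $R\in(0,1)$, let $(q_j)_{0\le j\le k}$ be a probability distribution with mean $\tau>R$, and let $\varphi(z)=\sum_jq_jz^j$. Then
\[
\varphi\bigl(\rho(R/\tau)\bigr)\ge\rho(R).
\]
Consequently:
\begin{enumerate}
\item[\textup{(a)}] $(1-\rho(R))/R$ is nonincreasing on $(0,1)$;
\item[\textup{(b)}] $\rho$ and $\theta_{\mathcal G}$ are continuous and strictly decreasing on $(0,1)$, and $\lambda_*$ is continuous and strictly increasing on $(2,\infty)$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of the law]
The hypothesis $\tau>R$ makes $R/\tau$ a rate in $(0,1)$. Suppose that $\varphi(\rho(R/\tau))<\rho(R)$. Since $\rho(R/\tau)<1$, continuity gives $\beta\in(\rho(R/\tau),1)$ with $\phi:=\varphi(\beta)<\rho(R)$. Let $p\in(0,\frac12)$ satisfy $\beta(p)=\beta$. We construct, for each $\varepsilon>0$, a code in $\mathcal G$ of rate at least $R/\tau$ with error probability at most $\varepsilon$ at bit-error rate $p$. By \eqref{eq:useii} this gives $p\le\theta_{\mathcal G}(R/\tau)$, hence $\beta\le\rho(R/\tau)$ by Theorem~\ref{thm:main}, a contradiction.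

\emph{Set-up.} Let $\mu=\frac2{1-R}$. As $0<\phi<\rho(R)=1/\lambda_*(\mu)$, we can choose $\lambda'$ with $\lambda_*(\mu)<\lambda'<1/\phi$; put $\alpha=\phi\lambda'<1$. Take $G,n,m,A$ from Corollary~\ref{cor:base}. Since $1-\frac nm>R$, we can fix $\delta>0$ with
\[
\frac{1-\frac nm}{\tau+\delta}>\frac R\tau.
\]
Fix an integer $g\ge2$ with $\frac{16A\alpha^{g/k}}{1-\alpha}\le\varepsilon$. Let $H$ be the random $N$-lift of $G$ and, independently of $H$, give the $mN$ edges $f$ of $H$ i.i.d.\ lengths $\xi_f$ with law $q$. For a cycle $C$ of $H$ put $\xi(C)=\sum_{f\in C}\xi_f$. Let $S$ be the number of cycles $C$ of $H$ with $\xi(C)\le g$, and let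
\[
T=\sum_{C:\,\xi(C)>g}\beta^{\xi(C)}.
\]

\emph{Expectations.} Given $H$, we have $E\beta^{\xi(C)}=\phi^{|C|}$ by independence. Hence $P(\xi(C)\le g)\le\beta^{-g}\phi^{|C|}$ by Markov's inequality for $\beta^{\xi(C)}$. Moreover $\xi(C)>g$ forces $|C|>g/k$. Now Proposition~\ref{prop:sums} with $x=\phi$, and with $s=0$ and $s=g/k$ respectively, gives for all large $N$
\[
ES\le\beta^{-g}\sum_{L\ge1}E X_L\,\phi^L\le K:=\frac{4A\beta^{-g}}{1-\alpha},\qquad
ET\le\sum_{L>g/k}E X_L\,\phi^L\le\frac{4A\alpha^{g/k}}{1-\alpha}.
\]
By Chebyshev's inequality $\sum_f\xi_f\le mN(\tau+\delta)$ with probability at least $\frac34$ for $N$ large. By Markov's inequality each of $S\le4K$ and $T\le\frac{16A\alpha^{g/k}}{1-\alpha}\le\varepsilon$ has probability at least $\frac34$. So with probability at least $\frac14$ all three hold. Fix such an outcome.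

\emph{The graph.} Delete one edge from each cycle with $\xi(C)\le g$, giving $H'$. All cycles of $H'$ have $\xi(C)>g$, so the edges of length $0$ in $H'$ form a forest $Z$. Contract $Z$; the result $H'/Z$ may have loops and parallel edges. Replace each remaining edge $f$ by a path with $\xi_f$ edges (a cycle with $\xi_f$ edges, if $f$ has become a loop), giving $H''$.

\emph{Cycles of $H''$.} They correspond to the cycles $D$ of $H'/Z$ (loops and pairs of parallel edges included). The vertices of $H'/Z$ are the components of $Z$, which are trees (possibly single vertices), and $D$ visits each of them at most once. Inside each visited tree, join the end of the edge of $D$ by which it is entered to the end of the edge by which it is left, using the path in the tree. This produces a closed walk in $H'$ with no repeated edge and no repeated vertex, that is, a cycle $C$ of $H'$, and $C\setminus Z=D$. As edges in $Z$ have length $0$, the cycle of $H''$ corresponding to $D$ has length $\xi(C)>g\ge2$. In particular $H''$ is simple. Different $D$ give different $C$, so by Lemma~\ref{lem:error} the error probability of the cycle code of $H''$ is at most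 $T\le\varepsilon$.

\emph{Rate.} Contracting the edges of a forest and subdividing edges preserve the dimension of the cycle space, so this dimension is at least $mN-4K-nN$, which is positive for $N$ large. The length is at most $mN(\tau+\delta)$. So the rate is at least
\[
\frac{(m-n)N-4K}{mN(\tau+\delta)},
\]
which tends to $(1-\frac nm)/(\tau+\delta)>R/\tau$ as $N\to\infty$. So the rate is at least $R/\tau$ for $N$ large.
\end{proof}

\begin{proof}[Proof of \textup{(a)} and \textup{(b)}]
(a) Let $R<R'<1$ and $\tau=R/R'$, so $R<\tau<1$. Apply the law with $\varphi(z)=(1-\tau)+\tau z$, that is, contract each edge with probability $1-\tau$. It reads $1-\tau+\tau\rho(R')\ge\rho(R)$, or $\frac R{R'}(1-\rho(R'))\le1-\rho(R)$.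

(b) Let $q\in(0,1]$ and $\varphi(z)=(1-q)z+qz^2$, that is, subdivide each edge once with probability $q$; then $\tau=1+q$. With $r=\rho(\frac R{1+q})<1$ the law gives
\[
\rho(R)\le r(1-q+qr)<r=\rho\Bigl(\frac R{1+q}\Bigr).
\]
So $\rho(R)<\rho(R_0)$ whenever $\frac R2\le R_0<R$, and iterating, whenever $0<R_0<R$. Hence $\rho$ is strictly decreasing. Put $f=1-\rho$. Then $f$ is increasing, and (a) gives
\[
f(R)\le f(R')\le\frac{R'}Rf(R)\qquad(R<R'),
\]
so $f$ and $\rho$ are continuous. The statements for $\theta_{\mathcal G}=\frac12(1-\sqrt{1-\rho^2})$ and for $\lambda_*(\mu)=1/\rho(1-\frac2\mu)$ follow.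
\end{proof}

Combining Theorem~\ref{thm:law}(a) with Theorem~\ref{thm:lambda} gives two-sided bounds that are sharp at every integer $d\ge3$.

\begin{corollary}\label{cor:bounds}
For every integer $d\ge3$ and every real $\mu\ge d$,
\[
\frac{\mu-2}{\mu-1}\le1-\frac1{\lambda_*(\mu)}\le\frac d{d-1}\cdot\frac{\mu-2}\mu,
\]
with equality throughout at $\mu=d$.
\end{corollary}

\begin{proof}
The first inequality is $\lambda_*(\mu)\ge\mu-1$. For the second, put $R=1-\frac2\mu\ge R_d=1-\frac2d$. Since $\rho(R_d)=\frac1{d-1}$ by Theorem~\ref{thm:lambda}(c),
\[
\frac{1-\rho(R)}R\le\frac{1-\rho(R_d)}{R_d}=\frac{d-2}{d-1}\cdot\frac d{d-2}=\frac d{d-1}.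
\]
Multiply by $R=\frac{\mu-2}\mu$. At $\mu=d$ all three expressions equal $\frac{d-2}{d-1}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHL}
N.~Alon, S.~Hoory, N.~Linial,
\emph{Graphs Combin.} \textbf{18} (2002), 53--57.

\bibitem{NvZ}
Peter Nelson, Stefan H.M. van Zwam,
\emph{The maximum-likelihood decoding threshold for graphic codes},
arXiv:1504.05225 (2015).

\end{thebibliography}

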